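
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Families of projective functions and disjointness:\\ an independence result}


\begin{abstract}
Can one attach to every real $a$ a projective function $f_a:\omega^\omega\to\omega^\omega$ in such a way that every projective function $g$ is disjoint from $f_a$ for only countably many $a$? Under the Continuum Hypothesis this is easy. We show that ZFC does not prove it: for every $\kappa\ge\omega_2$ that is a regular cardinal of $L$, there is a cardinal-preserving forcing extension of $L$ with $2^{\aleph_0}=\kappa$ in which every uncountable family of projective functions has an uncountable subfamily whose members are all disjoint from one projective function. The extension codes the constructible subsets of $\omega_1$ by reals, using branches through independent Suslin trees, and then makes all sets of reals definable over $H(\omega_2)$ projective. We also show that a positive answer is consistent with arbitrarily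 large continuum, since it holds after adding Cohen reals.
\end{abstract}

\section{The question and the answer}

\subsection{The question}

We identify a function $f:\omega^\omega\to\omega^\omega$ with its graph. Thus $f\cap g=\emptyset$ means that $f(x)\ne g(x)$ for every $x\in\omega^\omega$; we then call $f$ and $g$ \emph{disjoint}. A function is \emph{projective} if its graph is a projective subset of $\omega^\omega\times\omega^\omega$. ``Projective'' is always boldface, so real parameters are allowed.

Suppose a projective function $f_a$ is attached to every $a\in\omega^\omega$. We would like $f_a$ to remember $a$ in the following robust sense: whoever knows \emph{any} projective function $g$ disjoint from $f_a$ knows $a$ up to countably many possibilities. That is, there should be countable sets $G(g)\subseteq\omega^\omega$, for $g$ projective, such that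
\[
f_a\cap g=\emptyset\ \Longrightarrow\ a\in G(g)
\]
for all $a$ and $g$. Does ZFC prove that such $a\mapsto f_a$ and $g\mapsto G(g)$ exist? The question comes from \cite{H}. The best choice of $G(g)$ is the set of all $a$ with $f_a\cap g=\emptyset$, so the question is whether ZFC proves
\begin{quote}
$(\star)$\quad there are projective functions $f_a$ ($a\in\omega^\omega$) such that for every projective $g$ the set $\{a\in\omega^\omega:f_a\cap g=\emptyset\}$ is countable.
\end{quote}

Two simple arguments pull in opposite directions. Under CH one can list the projective functions in order type $\omega_1$ and let the $\alpha$th function $f_a$ meet the first $\alpha$ functions of the list, one point for each. These are countably many requirements, and $(\star)$ follows (Section~\ref{sec:easy}). On the other hand, countably many functions $f_0,f_1,\dots$ of bounded projective complexity are all disjoint from the diagonal function $g(x)(k)=f_k(x)(k)+1$, which is projective. If CH fails, the first argument breaks down because the later functions $f_a$ face uncountably many requirements. The second one suggests how $(\star)$ might fail: one would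 have to escape from $\aleph_1$ projective functions simultaneously, by a function that is still projective.

\subsection{Results}

\begin{theorem}\label{thm:avoid}
Assume that
\begin{itemize}
\item[(i)] every $E\subseteq\omega^\omega$ with $|E|\le\aleph_1$ is contained in a projective set of size $\le\aleph_1$, and
\item[(ii)] there are a projective set $W\subseteq\omega^\omega$ with $|W|\ge\aleph_2$ and a projective wellorder $\prec$ of $W$.
\end{itemize}
Then for each $n\ge1$, any $\le\aleph_1$ functions with $\mathbf\Sigma^1_n$ graphs are all disjoint from a single projective $g$. Consequently, for every uncountable indexed family $(f_i)_{i\in I}$ of projective functions there is a projective $g$ with $\{i\in I:f_i\cap g=\emptyset\}$ uncountable, and $(\star)$ fails.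
\end{theorem}

\begin{theorem}\label{thm:model}
Let $\kappa\ge\omega_2^L$ be a regular cardinal of $L$. There is a cardinal-preserving forcing extension of $L$ satisfying $2^{\aleph_0}=\kappa$, (i) and (ii). In particular, $(\star)$ fails there.
\end{theorem}

\begin{corollary}
ZFC does not prove $(\star)$: if ZFC is consistent, then so is $\mathrm{ZFC}+\neg(\star)$.
\end{corollary}

The following complements are not needed for this answer, but they mark its limits.

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] CH implies $(\star)$. In the model constructed for Theorem~\ref{thm:model} with $\kappa=\omega_2$, there are Borel functions $f_a$ such that $|\{a:f_a\cap g=\emptyset\}|\le\aleph_1$ for every projective $g$.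
\item[(b)] Let $V_0$ be a model of ZFC and let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$ in $V_0$. After adding $\kappa$ Cohen reals to $V_0$, $(\star)$ holds with Borel $f_a$, and $2^{\aleph_0}=\kappa$.
\item[(c)] (ZFC) There are countably many projective functions such that no projective $g$ is disjoint from all of them. So the restriction to a fixed $n$ in Theorem~\ref{thm:avoid} cannot be dropped.
\end{itemize}
\end{theorem}

If $\kappa\ge\omega_2$ is regular in $L$, then $\kappa^\omega=\kappa$ in $L$ by GCH. So over $L$, Theorems~\ref{thm:compl}(b) and \ref{thm:model} give models with the same value $\kappa$ of the continuum in which $(\star)$ holds and fails, respectively. In particular $\neg$CH decides nothing about $(\star)$.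

Section~\ref{sec:easy} contains the short arguments: Theorem~\ref{thm:avoid}, part (c), and the CH case. Sections~\ref{sec:trees}--\ref{sec:end} build the model of Theorem~\ref{thm:model}; a plan is given at the start of Section~\ref{sec:trees}. Section~\ref{sec:positive} proves the positive results without CH.

\subsection{Conventions}

Fix $\Sigma^1_n$ sets $U_n\subseteq\omega^\omega\times(\omega^\omega\times\omega^\omega)$, $n\ge1$, that are universal for $\mathbf\Sigma^1_n$: the sections $(U_n)_c=\{(x,y):(c,x,y)\in U_n\}$ are exactly the $\mathbf\Sigma^1_n$ subsets of $\omega^\omega\times\omega^\omega$. Every projective function has graph $(U_n)_c$ for some $n$ and $c$. Hence there are exactly $2^{\aleph_0}$ projective functions. Each class $\mathbf\Sigma^1_n$ is closed under countable unions and intersections. We fix a homeomorphism $(c,z)\mapsto\langle c,z\rangle$ of $\omega^\omega\times\omega^\omega$ onto $\omega^\omega$ that is recursive together with its inverse, and we identify subsets of $\omega$ with their characteristic functions.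

Posets are nonempty, and smaller conditions are stronger. Two conditions are \emph{compatible} if they have a common lower bound; an \emph{antichain} is a set of pairwise incompatible conditions; a poset is \emph{ccc} if all its antichains are countable. $H(\omega_2)$ is the set of all sets whose transitive closure has size $\le\aleph_1$. We speak of generic filters over $L$ and over other models in the usual way; such statements can be read as statements about what is forced.

\section{Avoiding many projective functions}\label{sec:easy}

\subsection{From countably many functions to \texorpdfstring{$\aleph_1$}{aleph1} functions}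

Let $f_k$ ($k<\omega$) have graphs $(U_n)_{c_k}$ with $n$ fixed. Put $g(x)(k)=f_k(x)(k)+1$. The graph of $g$ is
\[
\{(x,y):\forall k\,\exists z\,[(c_k,x,z)\in U_n\ \wedge\ y(k)=z(k)+1]\},
\]
a countable intersection of $\mathbf\Sigma^1_n$ sets. So $g$ is projective, and it is disjoint from every $f_k$. Two things were used: the parameters $c_k$ of all the functions were gathered into one projective definition, and for each $x$ we selected, in a definable way, a value outside the countable set $\{f_k(x):k<\omega\}$. This diagonalization uses one coordinate of $g(x)$ for each function, so it is not available against $\aleph_1$ functions. There the two jobs are done by the hypotheses of Theorem~\ref{thm:avoid}: (i) gathers parameters, and (ii) selects a value outside a set of size $\aleph_1$.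

\begin{proof}[Proof of Theorem~\ref{thm:avoid}]
Let $f_i$ ($i\in I'$, $|I'|\le\aleph_1$) have graphs $(U_n)_{c_i}$. By (i) there is a projective $D\supseteq\{c_i:i\in I'\}$ with $|D|\le\aleph_1$. Let $D'$ be the set of those $d\in D$ for which $(U_n)_d$ is the graph of a total function, that is, $\forall x\,\exists!y\,(d,x,y)\in U_n$. Then $D'$ is projective and contains all $c_i$. For $x\in\omega^\omega$ put
\[
S_x=\{y:\exists d\in D'\ (d,x,y)\in U_n\}.
\]
The relation $y\in S_x$ is projective. Each $d\in D'$ contributes exactly one element to $S_x$, so $|S_x|\le\aleph_1$ and $W\setminus S_x\ne\emptyset$. Let $g(x)$ be the $\prec$-least element of $W\setminus S_x$. The graph of $g$ is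
\[
\{(x,y):y\in W\setminus S_x\ \wedge\ \forall y'\,(y'\prec y\to y'\in S_x)\},
\]
which is projective. Since $f_i(x)\in S_x$ and $g(x)\notin S_x$ for all $x$, we have $f_i\cap g=\emptyset$ for all $i\in I'$.

Now let $(f_i)_{i\in I}$ be an uncountable family of projective functions. Since there are only countably many levels $n$, some $n$ is such that $f_i$ has a $\mathbf\Sigma^1_n$ graph for uncountably many $i$. Apply the first part to $\aleph_1$ of these. For $I=\omega^\omega$ and any candidate $a\mapsto f_a$ this yields a projective $g$ with $\{a:f_a\cap g=\emptyset\}$ uncountable, so $(\star)$ fails.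
\end{proof}

Working at a fixed level $n$ is what makes $S_x$ projective uniformly. Without this even countably many functions may be unavoidable.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
For $n\ge1$ let $f_n(\langle c,z\rangle)$ be the unique $y$ with $(c,\langle c,z\rangle,y)\in U_n$ if $(U_n)_c$ is the graph of a total function, and the zero sequence otherwise. Each $f_n$ is projective. If $g$ is projective, its graph is $(U_n)_c$ for some $n$ and $c$. Then $f_n(x)=g(x)$ for every $x$ of the form $\langle c,z\rangle$, so $g$ is not disjoint from $f_n$.
\end{proof}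

\subsection{The enumeration argument}

\begin{lemma}\label{lem:enum}
Suppose every function from a set $Y\subseteq\omega^\omega$ with $|Y|<2^{\aleph_0}$ to $\omega^\omega$ extends to a Borel function $\omega^\omega\to\omega^\omega$. Then there are Borel functions $f_a$ such that $|\{a:f_a\cap g=\emptyset\}|<2^{\aleph_0}$ for every projective $g$.
\end{lemma}

\begin{proof}
Let $\mathfrak c=2^{\aleph_0}$. Enumerate $\omega^\omega=\{a_\alpha:\alpha<\mathfrak c\}$ without repetition and the projective functions as $\{g_\alpha:\alpha<\mathfrak c\}$, and fix distinct points $x_\alpha\in\omega^\omega$ ($\alpha<\mathfrak c$). Let $f_{a_\alpha}$ be a Borel function with $f_{a_\alpha}(x_\beta)=g_\beta(x_\beta)$ for all $\beta<\alpha$. If $f_{a_\alpha}\cap g_\beta=\emptyset$, then $\alpha\le\beta$. So $|\{a:f_a\cap g_\beta=\emptyset\}|\le|\beta+1|<\mathfrak c$.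
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a), CH case]
Under CH the sets $Y$ in Lemma~\ref{lem:enum} are countable. A function on a countable set extends to a Borel function whose value elsewhere is the zero sequence. The sets $\{a:f_a\cap g=\emptyset\}$ given by the lemma are countable.
\end{proof}

Note that (ii) implies $\neg$CH. By Theorem~\ref{thm:avoid}, a negative answer follows once we have a model in which the continuum is at least $\aleph_2$, sets of reals of size $\aleph_1$ are contained in projective sets of that size, and some projective set of at least $\aleph_2$ reals has a projective wellorder.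

\section{Suslin trees that code bits}\label{sec:trees}

\subsection{The plan}

We start from $L$. Its reals carry a projective wellorder, but in the final model there will be only $\aleph_1$ of them. What $L$ has $\aleph_2$ of is subsets of $\omega_1$, and these are well ordered by $<_L$. Put
\[
F=(2^{\omega_1})^L.
\]
The plan has two steps.

\emph{Step 1.} Attach to each $f\in F$ \emph{one} real $w_f$, with $w_f\ne w_{f'}$ for $f\ne f'$, such that the relation $w=w_f$ is first-order definable over $H(\omega_2)$. Then $W=\{w_f:f\in F\}$ inherits the wellorder of $F$.

\emph{Step 2.} Make every set of reals that is definable over $H(\omega_2)$ projective. To this end we arrange that every subset of $\omega_1$ is coded by a real. This alone would not give the wellorder: a subset of $\omega_1$ will have many codes, with no evident definable way to choose one. That is why Step~1 attaches a single real to each $f$.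

The definition of $w_f$ found in Step~1 must survive Step~2. So each bit of $w_f$ will be recorded by a fact about $\omega_1$ that is robust under suitable forcing, namely whether a certain tree has a cofinal branch.

\subsection{Two bits}

A \emph{binary tree} is a set $T\subseteq2^{<\omega_1}$, closed under initial segments, such that $t^\frown0,t^\frown1\in T$ for all $t\in T$, every $t\in T$ has extensions in $T$ of every length $<\omega_1$ above its own, and $T\cap2^\alpha$ is countable and nonempty for $\alpha<\omega_1$. We force with $T$ by letting longer nodes be stronger; compatible nodes are comparable. A \emph{cofinal branch} of $T$ is a $b\in2^{\omega_1}$ with $b\restriction\alpha\in T$ for all $\alpha<\omega_1$. Being a binary tree persists to outer models with the same $\omega_1$.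

\begin{lemma}\label{lem:nobranch}
A ccc binary tree $T$ has no cofinal branch.
\end{lemma}

\begin{proof}
Let $b$ be a cofinal branch. The nodes $(b\restriction\xi)^\frown(1-b(\xi))$, $\xi<\omega_1$, lie in $T$. For $\xi<\eta$ the $\eta$th one extends $b\restriction(\xi+1)$, so it differs from the $\xi$th one at $\xi$. Thus they form an uncountable antichain.
\end{proof}

\begin{lemma}\label{lem:product}
Let $B$ and $T$ be posets such that $B\times T$ is ccc. Then $B$ forces that $T$ is ccc.
\end{lemma}

\begin{proof}
$B$ is ccc, so it preserves $\omega_1$. Suppose $q\in B$ forces that $\langle\dot t_\xi:\xi<\omega_1\rangle$ is a one-to-one enumeration of an antichain of $T$. Choose $q_\xi\le q$ and $t_\xi\in T$ with $q_\xi\Vdash\dot t_\xi=t_\xi$. As $B\times T$ is ccc, there are $\xi\neq\eta$ and $(r,t)\le(q_\xi,t_\xi),(q_\eta,t_\eta)$. (If $(q_\xi,t_\xi)=(q_\eta,t_\eta)$, this is trivial.) Then $r$ forces that $\dot t_\xi=t_\xi$ and $\dot t_\eta=t_\eta$ have the common extension $t$, although they are distinct elements of an antichain, a contradiction.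
\end{proof}

\begin{example}\label{ex:two}
Here is the coding in its smallest form. Let $T_0,T_1$ be binary trees such that $T_0\times T_1$ is ccc, and suppose we want to record the two bits $(1,0)$. Force with $T_0$. In the extension $T_0$ has a cofinal branch, the union of the generic filter. By Lemma~\ref{lem:product}, $T_1$ is still ccc, so it has no cofinal branch by Lemma~\ref{lem:nobranch}. Reading off which of the trees has a branch gives $(1,0)$. Moreover, the first bit survives any further forcing preserving $\omega_1$. The second one survives further forcing with any poset $R$ of the extension for which $R\times T_1$ is ccc there.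

It is not enough that the trees are separately ccc. If $T$ is a binary tree, then $T\times T$ is never ccc: the pairs $(t^\frown0,t^\frown1)$, $t\in T$, form an uncountable antichain. Indeed, let $t\neq s$ and $|t|\le|s|$. If the pairs of $t$ and $s$ were compatible, then $s^\frown0\supseteq t^\frown0$ and $s^\frown1\supseteq t^\frown1$. If $|t|=|s|$, this gives $t=s$. If $|t|<|s|$, then $s$ extends both $t^\frown0$ and $t^\frown1$. Both conclusions are absurd.
\end{example}

We need to record $\aleph_2$ sequences of bits. So we need $\aleph_2$ trees such that the product of any finitely many distinct ones is ccc.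

\subsection{Many independent trees in \texorpdfstring{$L$}{L}}\label{ssec:trees}

In this subsection we work in $L$. Recall that $L$ satisfies GCH and $\diamondsuit$, and that $L_{\omega_1}=H(\omega_1)$ in $L$. Fix a bijection $\pi:\omega_1\to L_{\omega_1}$. The set $\{\alpha:\pi[\alpha]=L_\alpha\}$ contains a club. Transferring a $\diamondsuit$-sequence along $\pi$ we obtain $\langle S_\alpha:\alpha<\omega_1\rangle$, $S_\alpha\subseteq L_\alpha$, such that
\[
\{\alpha<\omega_1:X\cap L_\alpha=S_\alpha\}\text{ is stationary for every }X\subseteq L_{\omega_1}.
\]

A single ccc tree is built from $\diamondsuit$ by choosing each limit level so that it \emph{seals} the maximal antichain guessed there: every node on the new level lies above an element of that antichain. We shall index trees by $f\in2^{\omega_1}$, letting level $\alpha$ of $T_f$ depend only on $f\restriction\alpha$. Then $\aleph_1$ many different levels must be constructed at an infinite stage $\alpha$, one for each $s\in2^\alpha$, while $\diamondsuit$ supplies one set. The remedy is to let the guessed set name the finitely many sequences $s_1,\dots,s_n\in2^\alpha$ whose trees are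 concerned. All other trees may be continued arbitrarily.

By recursion on $|s|$ we define, for $s\in2^{<\omega_1}$, a countable nonempty $N_s\subseteq2^{|s|}$. Write
\[
T_{<s}=\bigcup_{\xi<|s|}N_{s\restriction\xi}\qquad\text{and}\qquad T_f=\bigcup_{\alpha<\omega_1}N_{f\restriction\alpha}\quad(f\in2^{\omega_1}).
\]
We maintain:
\begin{itemize}
\item[($\alpha$)] $N_\emptyset=\{\emptyset\}$ and $N_{s^\frown i}=\{t^\frown j:t\in N_s,\ j<2\}$ for $i<2$;
\item[($\beta$)] for $\xi<|s|$: if $t\in N_s$, then $t\restriction\xi\in N_{s\restriction\xi}$; and every element of $N_{s\restriction\xi}$ has an extension in $N_s$.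
\end{itemize}
These imply that each $T_f$ is a binary tree. For $s_1,\dots,s_n$ of the same length let $\bigotimes_iT_{<s_i}$ be the set of all tuples $(t_1,\dots,t_n)$ with $t_i\in T_{<s_i}$ and $|t_1|=\dots=|t_n|$, ordered by coordinatewise extension. The common length is the \emph{level} of the tuple. This is again a tree: compatible tuples are comparable. Define $\bigotimes_iT_{f_i}$ in the same way.

At successor lengths $N_s$ is given by ($\alpha$), and ($\beta$) is preserved. Let $\alpha<\omega_1$ be a limit. Call $S_\alpha$ \emph{good} if there are $n\ge1$, distinct $s_1,\dots,s_n\in2^\alpha$ and a maximal antichain $A$ of $\bigotimes_iT_{<s_i}$ with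
\begin{equation}\label{eq:good}
S_\alpha=\{(0,(i,s_i\restriction\xi)):1\le i\le n,\ \xi<\alpha\}\cup\{(1,a):a\in A\}.
\end{equation}
These data are then determined by $S_\alpha$, since $s_i=\bigcup_{\xi<\alpha}s_i\restriction\xi$.

\emph{Free continuation.} If $S_\alpha$ is not good, or if it is good and $s\in2^\alpha\setminus\{s_1,\dots,s_n\}$: for each $t\in T_{<s}$ choose $b_t\in2^\alpha$ extending $t$ with $b_t\restriction\xi\in N_{s\restriction\xi}$ for all $\xi<\alpha$. Such a $b_t$ is obtained by extending $t$ successively to levels $\alpha_k\nearrow\alpha$ ($k<\omega$), using ($\beta$). Let $N_s=\{b_t:t\in T_{<s}\}$.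

\emph{Sealing.} If $S_\alpha$ is good, we choose for $1\le i\le n$ and $t\in T_{<s_i}$ branches $b^i_t\in2^\alpha$ extending $t$, with $b^i_t\restriction\xi\in N_{s_i\restriction\xi}$ for all $\xi<\alpha$, such that
\begin{equation}\label{eq:seal}
\text{for all }(t_1,\dots,t_n)\in\prod_iT_{<s_i}\text{ there is }\xi<\alpha\text{ with }(b^1_{t_1}\restriction\xi,\dots,b^n_{t_n}\restriction\xi)\in A,
\end{equation}
and we let $N_{s_i}=\{b^i_t:t\in T_{<s_i}\}$. The branches are built in $\omega$ steps. Enumerate the countable set $\prod_iT_{<s_i}$ as $(\vec t^{\,k})_{k<\omega}$, $\vec t^{\,k}=(t^k_1,\dots,t^k_n)$, and let $\alpha_k\nearrow\alpha$. After step $k$ we shall have finitely many approximations $p^i_t\supseteq t$ in $T_{<s_i}$, all on one level $\ge\alpha_k$, including $p^i_{t^l_i}$ for all $i$ and all $l\le k$. Step $k$ runs as follows.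
\begin{itemize}
\item For each $i$ such that $p^i_{t^k_i}$ does not exist yet, introduce it with value $t^k_i$. Extend all approximations to one common level, using ($\beta$).
\item By maximality of $A$, the tuple $(p^1_{t^k_1},\dots,p^n_{t^k_n})$ is comparable with some $a\in A$. If its level is smaller than that of $a$, replace its coordinates by those of $a$. In any case the tuple now extends or equals an element of $A$.
\item Extend all approximations to a common level $\ge\alpha_k$.
\end{itemize}
Let $b^i_t$ be the union of the successive values of $p^i_t$. Every $t\in T_{<s_i}$ is the $i$th coordinate of some $\vec t^{\,k}$, so $b^i_t$ is defined for all $t$. Moreover \eqref{eq:seal} holds: for the tuple $\vec t^{\,k}$ it was ensured at step $k$.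

In both cases ($\beta$) holds for the new level: restrictions of new nodes are old nodes by construction, and $t\in T_{<s}$ is extended by $b_t$ (or by $b^i_t$). This completes the recursion.

\begin{lemma}\label{lem:indep}
(In $L$.) For distinct $f_1,\dots,f_n\in2^{\omega_1}$ the product $\prod_iT_{f_i}$ is ccc.
\end{lemma}

\begin{proof}
By ($\beta$), $\bigotimes_iT_{f_i}$ is dense in $\prod_iT_{f_i}$. So it suffices to show that every maximal antichain $A$ of $\bigotimes_iT_{f_i}$ is countable. Let
\[
X=\{(0,(i,f_i\restriction\xi)):1\le i\le n,\ \xi<\omega_1\}\cup\{(1,a):a\in A\}\subseteq L_{\omega_1},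
\]
let $A_\alpha$ be the set of elements of $A$ of level $<\alpha$, and let
\[
X_\alpha=\{(0,(i,f_i\restriction\xi)):1\le i\le n,\ \xi<\alpha\}\cup\{(1,a):a\in A_\alpha\}.
\]
Each of the following holds for club many $\alpha$.
\begin{itemize}
\item $X\cap L_\alpha=X_\alpha$. Indeed, $(X\cap L_\alpha)_\alpha$ and $(X_\alpha)_\alpha$ are increasing sequences of countable sets, continuous at limits, with union $X$.
\item $\alpha$ is a limit and the $f_i\restriction\alpha$ are distinct.
\item $A_\alpha$ is a maximal antichain of $\bigotimes_iT_{<f_i\restriction\alpha}$. To see this, pick for each tuple in $\bigotimes_iT_{f_i}$ an element of $A$ comparable with it. For each $\beta<\omega_1$ there are only countably many tuples of level $<\beta$. Hence for club many $\alpha$ the elements picked for tuples of level $<\alpha$ have level $<\alpha$.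
\end{itemize}
By stationarity there is an $\alpha$ in these clubs with $S_\alpha=X\cap L_\alpha=X_\alpha$. Then $S_\alpha$ is good, with $s_i=f_i\restriction\alpha$ and antichain $A_\alpha$. By \eqref{eq:seal}, every tuple in $\prod_iN_{f_i\restriction\alpha}$ extends an element of $A_\alpha$. By the first half of ($\beta$), so does every tuple of level $\ge\alpha$ in $\bigotimes_iT_{f_i}$. So $A$ has no element of level $\ge\alpha$, and $A=A_\alpha$ is countable.
\end{proof}

By Example~\ref{ex:two} the requirement that the $f_i$ be distinct cannot be omitted.

For $j=(f,n)\in J:=F\times\omega$ put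
\[
T_j=T_{f,n}=T_{0^n{}^\frown1^\frown f}.
\]
The map $(f,n)\mapsto0^n{}^\frown1^\frown f\in2^{\omega_1}$ is injective, so Lemma~\ref{lem:indep} applies to the trees $T_j$ for finitely many distinct $j\in J$. Let $N=\langle N_s:s\in(2^{<\omega_1})^L\rangle$. By CH in $L$, $N$ has a transitive closure of size $\aleph_1$.

\section{The first forcing: one real for each \texorpdfstring{$f$}{f}}\label{sec:first}

The first forcing chooses the bits $w_f(n)$ generically. It adds a branch to $T_{f,n}$ when the bit is $1$, and it leaves $T_{f,n}$ alone when the bit is $0$. In $L$, let $P$ be the set of pairs $p=(\sigma_p,\tau_p)$, where $\sigma_p$ is a finite partial function from $J$ to $2$ and $\tau_p$ is a function on $\sigma_p^{-1}(1)$ with $\tau_p(j)\in T_j$. Let $q\le p$ iff $\sigma_q\supseteq\sigma_p$ and $\tau_q(j)\supseteq\tau_p(j)$ for all $j\in\sigma_p^{-1}(1)$.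

\begin{lemma}\label{lem:Pccc}
(In $L$.) $P$ is ccc. If $j\in J$ and $P_j=\{p\in P:\sigma_p(j)=0\}$, then $P_j\times T_j$ is ccc.
\end{lemma}

\begin{proof}
Let $(p_\xi,t_\xi)\in P_j\times T_j$ for $\xi<\omega_1$. By the $\Delta$-system lemma we may assume that the finite sets $\mathrm{dom}\,\sigma_{p_\xi}$ form a $\Delta$-system with root $R$ and that $\sigma_{p_\xi}\restriction R=\sigma$ does not depend on $\xi$. Then $j\in R$ and $\sigma(j)=0$, so $j\notin R_1:=\sigma^{-1}(1)$. By Lemma~\ref{lem:indep}, $\prod_{i\in R_1}T_i\times T_j$ is ccc. Hence there are $\xi\ne\eta$ such that the tuples $((\tau_{p_\xi}(i))_{i\in R_1},t_\xi)$ and $((\tau_{p_\eta}(i))_{i\in R_1},t_\eta)$ have a common extension $((u_i)_{i\in R_1},t)$. Let $\sigma_q=\sigma_{p_\xi}\cup\sigma_{p_\eta}$. Let $\tau_q(i)=u_i$ for $i\in R_1$, and let $\tau_q(i)$ be $\tau_{p_\xi}(i)$ or $\tau_{p_\eta}(i)$, whichever is defined, for the other $i\in\sigma_q^{-1}(1)$. Then $\sigma_q(j)=0$ and $(q,t)$ is a common extension of $(p_\xi,t_\xi)$ and $(p_\eta,t_\eta)$. Omitting $j$ and $T_j$ from this argument shows that $P$ is ccc.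
\end{proof}

Let $G$ be $P$-generic over $L$. For $f\in F$ let $w_f(n)=\sigma_p(f,n)$ for any $p\in G$ with $(f,n)\in\mathrm{dom}\,\sigma_p$. Any $(f,n)\notin\mathrm{dom}\,\sigma_p$ can be added to the domain with either value, taking $\tau(f,n)=\emptyset$ if the value is $1$. So each $w_f\in2^\omega$ is total. Given $f\ne f'$ and $p$, some $n$ has $(f,n),(f',n)\notin\mathrm{dom}\,\sigma_p$, so $p$ can be extended to make $w_f(n)\ne w_{f'}(n)$. Hence the $w_f$ are pairwise distinct.

\begin{lemma}\label{lem:LG}
In $L[G]$: if $w_f(n)=1$, then $T_{f,n}$ has a cofinal branch; if $w_f(n)=0$, then $T_{f,n}$ is ccc.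
\end{lemma}

\begin{proof}
If $w_f(n)=1$, then $\bigcup\{\tau_p(f,n):p\in G,\ \sigma_p(f,n)=1\}$ is a cofinal branch. It has length $\omega_1$ because by ($\beta$) the nodes $\tau_p(f,n)$ can be extended to any level. If $w_f(n)=0$, let $j=(f,n)$ and pick $p\in G\cap P_j$. All $q\le p$ lie in $P_j$, and compatible elements of the cone below $p$ are compatible in that cone. So the product of this cone with $T_j$ is ccc by Lemma~\ref{lem:Pccc}, and $p$ forces that $T_j$ is ccc by Lemma~\ref{lem:product}.
\end{proof}

\section{The second forcing: coding by reals}\label{sec:second}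

\subsection{Which posets are harmless}

The second forcing has to code subsets of $\omega_1$ by reals without adding branches to those $T_{f,n}$ which are ccc in $L[G]$. Being ccc is not a sufficient restriction on the posets used, since such a $T_{f,n}$ is itself ccc and adds a branch to itself. The following stronger properties are sufficient.

A poset $Q$ is \emph{$\sigma$-centered} if $Q=\bigcup_{n<\omega}Q_n$, where any finitely many elements of $Q_n$ have a common lower bound in $Q$. It is \emph{Knaster} if every uncountable subset of $Q$ has an uncountable subset of pairwise compatible elements. A $\sigma$-centered poset is Knaster, as an uncountable set has uncountably many elements in some $Q_n$. Knaster posets are ccc. If $Q$ is Knaster, then every family of $\aleph_1$ conditions, possibly with repetitions, can be thinned out to $\aleph_1$ indices with pairwise compatible conditions.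

\begin{lemma}\label{lem:knaster}
(1) The product of a Knaster poset and a ccc poset is ccc. (2) Finite-support iterations of Knaster posets are Knaster.
\end{lemma}

\begin{proof}
(1) Given $\aleph_1$ pairs, thin out so that the Knaster coordinates are pairwise compatible. Then find two pairs whose ccc coordinates are compatible.

(2) Induction on the length. \emph{Two steps.} Let $B$ be Knaster, let $B$ force that $\dot Q$ is Knaster, and let $(p_\xi,\dot q_\xi)\in B*\dot Q$ for $\xi<\omega_1$. Some $p\in B$ forces $\{\xi:p_\xi\in\dot G\}$ to be uncountable: otherwise, by the ccc, there is $\beta<\omega_1$ such that $B$ forces this set to be contained in $\beta$, which contradicts $p_\beta\Vdash p_\beta\in\dot G$. Hence $p$ forces that there is an uncountable $\dot X\subseteq\{\xi:p_\xi\in\dot G\}$ such that the $\dot q_\xi$, $\xi\in\dot X$, are pairwise compatible. Choose recursively $r_\eta\le p$ and strictly increasing $\xi_\eta$ ($\eta<\omega_1$) with $r_\eta\Vdash\xi_\eta\in\dot X$ and $r_\eta\le p_{\xi_\eta}$. The latter can be arranged by strengthening $r_\eta$, since $r_\eta\Vdash p_{\xi_\eta}\in\dot G$. Thin out so that the $r_\eta$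 are pairwise compatible. A common extension of $r_\eta$ and $r_{\eta'}$ forces $\dot q_{\xi_\eta}$ and $\dot q_{\xi_{\eta'}}$ to be compatible. So $(p_{\xi_\eta},\dot q_{\xi_\eta})$ and $(p_{\xi_{\eta'}},\dot q_{\xi_{\eta'}})$ are compatible.

\emph{Limit length $\gamma$.} Given $\aleph_1$ conditions, thin out so that their supports form a $\Delta$-system, whose root is contained in some $\beta<\gamma$, and so that their restrictions to $\beta$ are pairwise compatible. The supports are pairwise disjoint on $[\beta,\gamma)$. So any two of these conditions have a common extension: take a common extension of their restrictions to $\beta$ and add the remaining coordinates of both conditions.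
\end{proof}

\subsection{Almost disjoint coding}

Fix a recursive bijection $\#:\omega^{<\omega}\to\omega$, and for $y\in\omega^\omega$ put $A_y=\{\#(y\restriction k):k<\omega\}$. These sets are infinite, and $A_y\cap A_{y'}$ is finite for $y\ne y'$. Consequently
\begin{equation}\label{eq:ad}
A_y\setminus\bigcup_{y'\in E}A_{y'}\text{ is infinite whenever }E\subseteq\omega^\omega\text{ is finite and }y\notin E.
\end{equation}
We shall arrange the following in the final model:
\begin{quote}
(AD)\quad for all $X\subseteq Y\subseteq\omega^\omega$ with $|Y|\le\aleph_1$ there is $u\subseteq\omega$ such that for all $y\in Y$: $y\in X$ iff $u\cap A_y$ is infinite.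
\end{quote}

It is convenient to present $X$ and $Y$ by a subset $z$ of $\omega_1$, so that conditions can be taken from a set fixed in advance. The following definitions are used in outer models of $L$ with the same $\omega_1$. Fix in $L$ a bijection of $\omega_1$ with the disjoint union of $\omega_1\times\omega\times\omega$ and $\omega_1$. It splits each $z\subseteq\omega_1$ into $z^0\subseteq\omega_1\times\omega\times\omega$ and $z^1\subseteq\omega_1$. Let $y^z_\xi(n)$ be the least $m$ with $(\xi,n,m)\in z^0$, or $0$ if there is none. Put $Y_z=\{y^z_\xi:\xi<\omega_1\}$ and $X_z=\{y^z_\xi:\xi\in z^1\}$. Every pair $X\subseteq Y\subseteq\omega^\omega$ with $0<|Y|\le\aleph_1$ is $(X_z,Y_z)$ for some $z$. Let $\Sigma=2^{<\omega}\times[\omega_1]^{<\omega}$ and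
\[
Q_z=\{(s,e)\in\Sigma:y^z_\xi\notin X_z\text{ for all }\xi\in e\}.
\]
Let $(s',e')\le(s,e)$ iff $s'\supseteq s$, $e'\supseteq e$, and $s'(m)=0$ for all $m\in\bigcup_{\xi\in e}A_{y^z_\xi}$ with $|s|\le m<|s'|$. Here $s$ is a finite part of the characteristic function of $u$. An ordinal $\xi\in e$ is a promise to put no further elements of $A_{y^z_\xi}$ into $u$.

\begin{lemma}\label{lem:Qz}
Let $M\supseteq L$ be a model of ZFC with $\omega_1^M=\omega_1^L$, and let $z\in M$, $z\subseteq\omega_1$. Then $Q_z$ is $\sigma$-centered in $M$. Let $\Gamma$ be a $Q_z$-generic filter over $M$, and let $u=\bigcup\{s:(s,e)\in\Gamma\}$. Then $u\in2^\omega\setminus M$, and for $y\in Y_z$: $y\in X_z$ iff $u\cap A_y$ is infinite.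
\end{lemma}

\begin{proof}
Finitely many conditions $(s,e_1),\dots,(s,e_k)$ with the same $s$ have the lower bound $(s,e_1\cup\dots\cup e_k)$, and there are countably many $s$. For the density arguments, let $(s,e)\in Q_z$ be given and let $E=\{y^z_\xi:\xi\in e\}$, a finite set disjoint from $X_z$.

Appending zeros to $s$ gives extensions of every length, so $u$ is total. Let $v\in2^\omega\cap M$. By \eqref{eq:ad}, the set $\omega\setminus\bigcup_{y\in E}A_y$ is infinite; pick $m\ge|s|$ in it. Extend $s$ by zeros to length $m$ and then by the value $1-v(m)$ at $m$. The result, together with $e$, extends $(s,e)$ and forces $u\ne v$. So $u\notin M$.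

If $y\in X_z$ and $k<\omega$, then $y\notin E$. By \eqref{eq:ad} we can extend $s$ by values $1$ at $k$ elements $\ge|s|$ of $A_y\setminus\bigcup_{y'\in E}A_{y'}$ and zeros elsewhere. So $u\cap A_y$ is infinite by genericity.

If $y=y^z_\xi\in Y_z\setminus X_z$, then $(s,e\cup\{\xi\})\le(s,e)$ is a condition. So there is $(s',e')\in\Gamma$ with $\xi\in e'$. If some $m\ge|s'|$ were in $u\cap A_y$, there would be an element $(s'',e'')$ of $\Gamma$ below $(s',e')$ with $s''(m)=1$, contradicting the definition of the order. So $u\cap A_y$ is finite.
\end{proof}

\subsection{The iteration}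

Iterating the posets $Q_z$ over all $z$ that appear will give (AD). We first check the cardinal arithmetic needed to list these $z$: in $L[G]$ the cardinal $\kappa$ is regular and $\kappa^{\omega_1}=\kappa$. Regularity is preserved by the ccc forcing $P$. In $L$ we have $\kappa^{\omega_1}=\kappa$: functions from $\omega_1$ to the regular cardinal $\kappa>\omega_1$ are bounded, and for $\mu<\kappa$ there are at most $2^{\max(|\mu|,\omega_1)}=\max(|\mu|,\omega_1)^+\le\kappa$ functions from $\omega_1$ to $\mu$ by GCH. Also $|P|=|F|=\omega_2\le\kappa$ in $L$. So in $L$ there are at most $((|P|\cdot\kappa)^\omega)^{\omega_1}=\kappa$ nice $P$-names for functions from $\omega_1$ to $\kappa$.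

\begin{proposition}\label{prop:iter}
In $L[G]$ there is a Knaster poset $R$ such that, for $H$ $R$-generic over $L[G]$, the model $V=L[G][H]$ satisfies \textup{(AD)} and $2^{\aleph_0}=\kappa$.
\end{proposition}

\begin{proof}
Work in $L[G]$. Fix a surjection $\gamma\mapsto(\beta_\gamma,\delta_\gamma)$ of $\kappa$ onto $\kappa\times\kappa$ with $\beta_\gamma\le\gamma$ for all $\gamma$. We define a finite-support iteration of length $\kappa$ with stages $R_\alpha$ ($\alpha\le\kappa$) and iterands $\dot Q_\alpha$, each of the form $Q_{\dot z_\alpha}$ for an $R_\alpha$-name $\dot z_\alpha$ of a subset of $\omega_1$. By Lemmas~\ref{lem:Qz} and~\ref{lem:knaster}(2), each $R_\alpha$ is Knaster. So $\omega_1$ is preserved.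

Let $R'_\alpha$ be the set of $p\in R_\alpha$ such that for $\beta$ in the support of $p$, $p(\beta)$ is the canonical name of an element of $\Sigma$. Then $R'_\alpha$ is dense in $R_\alpha$, by induction on $\alpha$. If $\alpha$ is a limit, then each condition has support contained in some $\beta<\alpha$, and we use the induction hypothesis for $\beta$. If $\alpha=\beta+1$ and $p\in R_\alpha$, extend $p\restriction\beta$ to some $q\in R'_\beta$ deciding $p(\beta)$ to be some $c\in\Sigma$; then $q$ together with $c$ at $\beta$ is an extension of $p$ in $R'_\alpha$. Thus $R_\alpha$ has the dense subset $R'_\alpha$ of size $\le\kappa$. As $R_\alpha$ is ccc, there are at most $(\kappa^\omega)^{\omega_1}=\kappa$ nice $R'_\alpha$-names for subsets of $\omega_1$.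

So when $R_\alpha$ has been defined, $\alpha<\kappa$, we can list these names as $\langle\dot z_{\alpha,\delta}:\delta<\kappa\rangle$. At stage $\gamma$ let $\dot z_\gamma=\dot z_{\beta_\gamma,\delta_\gamma}$, regarded as an $R_\gamma$-name. Let $R=R_\kappa$, and let $H_\alpha$ be the restriction of $H$ to $R_\alpha$.

(AD): Let $X\subseteq Y$ be as in (AD). If $Y=\emptyset$ there is nothing to do. Otherwise let $z\subseteq\omega_1$ satisfy $(X,Y)=(X_z,Y_z)$. Then $z$ has a nice $R'_\kappa$-name involving at most $\aleph_1$ conditions, each of finite support. Since $\kappa>\omega_1$ is regular, all these supports are contained in some $\beta<\kappa$. So $z=\dot z_{\beta,\delta}^{H_\beta}$ for some $\delta<\kappa$. Choose $\gamma$ with $(\beta_\gamma,\delta_\gamma)=(\beta,\delta)$. Then $\gamma\ge\beta$, and the real $u$ added at stage $\gamma$ is as required by Lemma~\ref{lem:Qz} with $M=L[G][H_\gamma]$.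

$2^{\aleph_0}=\kappa$: By Lemma~\ref{lem:Qz}, the real added at stage $\gamma$ is not in $L[G][H_\gamma]$. So these $\kappa$ reals are distinct. Conversely there are at most $(\kappa^\omega)^\omega=\kappa$ nice $R'_\kappa$-names for reals.
\end{proof}

From now on let $V=L[G][H]$ be as in Proposition~\ref{prop:iter}. As $P$ and $R$ are ccc in $L$ and $L[G]$, respectively, $L$ and $V$ have the same cardinals; in particular $\omega_1=\omega_1^L$ and $\omega_2=\omega_2^L$.

\begin{proposition}\label{prop:read}
In $V$, for all $f\in F$ and $n<\omega$: $w_f(n)=1$ iff $T_{f,n}$ has a cofinal branch.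
\end{proposition}

\begin{proof}
If $w_f(n)=1$, the branch given by Lemma~\ref{lem:LG} is in $V$. If $w_f(n)=0$, then $T_{f,n}$ is ccc in $L[G]$, so $R\times T_{f,n}$ is ccc there by Lemma~\ref{lem:knaster}(1). Hence $T_{f,n}$ is ccc in $V$ by Lemma~\ref{lem:product}, and it has no cofinal branch by Lemma~\ref{lem:nobranch}.
\end{proof}

\section{Definability over \texorpdfstring{$H(\omega_2)$}{H(omega2)} becomes projective}\label{sec:H}

Work in $V$. Let $K=\omega^\omega\cap L$. This is a $\Sigma^1_2$ set, and $|K|=\aleph_1$, since $L$ satisfies CH and $\omega_1^L=\omega_1$. We use $K$ as a projective substitute for $\omega_1$: by (AD), relations on $K$ are coded by reals, and elements of $H(\omega_2)$ are coded by well-founded relations on $K$.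

For $u\subseteq\omega$ let
\[
E_u=\{(r,r')\in K^2:u\cap A_{\langle r,r'\rangle}\text{ is infinite}\}.
\]
The pairing maps $K^2$ bijectively onto $K$. So by (AD) with $Y=K$, every binary relation on $K$ is $E_u$ for some $u$. The relation $r\mathrel{E_u}r'$ is projective in $(u,r,r')$. Call $(u,r)$ a \emph{code} if $E_u$ is well-founded and $r\in K$. For well-founded $E_u$ define by recursion
\[
\pi_u(r)=\{\pi_u(r'):r'\mathrel{E_u}r\}\qquad(r\in K).
\]

\begin{lemma}
$H(\omega_2)=\{\pi_u(r):(u,r)\text{ is a code}\}$.
\end{lemma}

\begin{proof}
Every element of the transitive closure of $\pi_u(r)$ is some $\pi_u(r')$ with $r'\in K$, so this closure has size $\le\aleph_1$. Conversely, let $a\in H(\omega_2)$. Copy the relation $\in$ on the transitive closure of $\{a\}$ to a subset of $K$ by an injection, and let no other pairs be related. This is $E_u$ for some $u$, and $a=\pi_u(r)$ where $r$ is the copy of $a$.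
\end{proof}

\begin{lemma}\label{lem:atomic}
The set of codes and the relations $\pi_u(r)=\pi_v(s)$ and $\pi_u(r)\in\pi_v(s)$ on codes are projective.
\end{lemma}

\begin{proof}
$E_u$ is well-founded iff there is no sequence $(r_k)_{k<\omega}$ in $K$ with $r_{k+1}\mathrel{E_u}r_k$ for all $k$. Such sequences are coded by single reals, so this is projective.

For codes $(u,r)$ and $(v,s)$ we claim that $\pi_u(r)=\pi_v(s)$ iff there is $b\subseteq\omega$ with $r\mathrel{E_b}s$ such that whenever $p\mathrel{E_b}q$,
\[
\forall p'\mathrel{E_u}p\ \exists q'\mathrel{E_v}q\ \ p'\mathrel{E_b}q'\qquad\text{and}\qquad\forall q'\mathrel{E_v}q\ \exists p'\mathrel{E_u}p\ \ p'\mathrel{E_b}q'.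
\]
If $b$ is such, then $p\mathrel{E_b}q$ implies $\pi_u(p)=\pi_v(q)$, by $E_u$-induction on $p$: the two displayed clauses and the induction hypothesis say that the elements of $\pi_u(p)$ and of $\pi_v(q)$ are the same. Conversely, if $\pi_u(r)=\pi_v(s)$, take $b$ with $E_b=\{(p,q)\in K^2:\pi_u(p)=\pi_v(q)\}$. The condition on the right is projective. Finally, $\pi_u(r)\in\pi_v(s)$ iff there is $s'\mathrel{E_v}s$ with $\pi_u(r)=\pi_v(s')$.
\end{proof}

\begin{proposition}\label{prop:proj}
In $V$, every subset of $(\omega^\omega)^k$, $k\geq 1$, that is first-order definable over $H(\omega_2)$ with parameters from $H(\omega_2)$ is projective.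
\end{proposition}

\begin{proof}
For each formula $\varphi$ the relation $H(\omega_2)\models\varphi(\pi_{u_1}(r_1),\dots,\pi_{u_l}(r_l))$ on codes is projective. This follows by induction on $\varphi$ from Lemma~\ref{lem:atomic}, since a quantifier over $H(\omega_2)$ amounts to a quantifier over codes.

The relation ``$(u,r)$ is a code and $\pi_u(r)=y$'', with $y\in\omega^\omega$, is also projective. Fix for each $n<\omega$ a code $(u_n,r_n)$ of $n$. For a code $(u,r)$ we have $\pi_u(r)=y$ iff $H(\omega_2)\models{}$``$\pi_u(r)$ is a function from $\omega$ to $\omega$'' and for all $n,m<\omega$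
\[
y(n)=m\ \leftrightarrow\ H(\omega_2)\models\text{``}\pi_u(r)(\pi_{u_n}(r_n))=\pi_{u_m}(r_m)\text{''}.
\]
This is a countable intersection of sets in one fixed class $\mathbf\Sigma^1_i$.

Now let $Z\subseteq(\omega^\omega)^k$ be defined over $H(\omega_2)$ by $\varphi$ and parameters with codes $(v_1,s_1),\dots,(v_l,s_l)$. Then $(y_1,\dots,y_k)\in Z$ iff there are codes $(u_i,r_i)$ with $\pi_{u_i}(r_i)=y_i$ for $1\le i\le k$ and
\[
H(\omega_2)\models\varphi(\pi_{u_1}(r_1),\dots,\pi_{u_k}(r_k),\pi_{v_1}(s_1),\dots,\pi_{v_l}(s_l)).
\]
So $Z$ is projective.
\end{proof}

\section{Proof of Theorem \ref{thm:model}}\label{sec:end}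

We check (i) and (ii) in $V$. We already know that $V$ is a cardinal-preserving extension of $L$ with $2^{\aleph_0}=\kappa$.

(i) If $E\subseteq\omega^\omega$ and $|E|\le\aleph_1$, then $E\in H(\omega_2)$. So $E$ is definable over $H(\omega_2)$ from the parameter $E$, and $E$ itself is projective by Proposition~\ref{prop:proj}.

(ii) Let $W=\{w_f:f\in F\}$, and let $w_f\prec w_{f'}$ iff $f<_Lf'$. The $w_f$ are pairwise distinct, so $\prec$ is a wellorder of $W$. Also $|W|=|F|=\aleph_2$, because $|F|=\omega_2$ in $L$ and cardinals are preserved. It remains to see that $W$ and $\prec$ are definable over $H(\omega_2)$ with parameters. The constructible sets in the sense of $H(\omega_2)$ are the elements of $L_{\omega_2}$. Since $\omega_2=\omega_2^L$, and $L_{\omega_2}=H(\omega_2)$ in the sense of $L$, we have $F\subseteq L_{\omega_2}$. Hence $F=\{f\in L_{\omega_2}:f:\omega_1\to2\}$ and $<_L\restriction L_{\omega_2}$ are definable over $H(\omega_2)$ (from $\omega_1$). Moreover $\omega_1,N\in H(\omega_2)$. By Proposition~\ref{prop:read}, for $f\in F$ and $w\in2^\omega$ we have $w=w_f$ iff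
\[
\forall n<\omega\ \Big[w(n)=1\ \leftrightarrow\ \exists b\in2^{\omega_1}\ \forall\alpha<\omega_1\ \ b\restriction\alpha\in N_{(0^n{}^\frown1^\frown f)\restriction\alpha}\Big].
\]
Since $2^{\omega_1}\subseteq H(\omega_2)$, this is first-order over $H(\omega_2)$ in the parameters $\omega_1$ and $N$. So $W$ and $\prec$ are definable over $H(\omega_2)$ with parameters, and they are projective by Proposition~\ref{prop:proj}.

Thus (i) and (ii) hold in $V$, and $(\star)$ fails in $V$ by Theorem~\ref{thm:avoid}. \qed

\medskip
The Corollary follows: if ZFC is consistent, then so is $\mathrm{ZFC}+V=L$, and over a model of the latter we can force as above with $\kappa=\omega_2$.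

\section{Positive results when CH fails}\label{sec:positive}

\subsection{The weak form of \texorpdfstring{$(\star)$}{(*)} in the model}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a), second part]
Let $V$ be the model constructed above for $\kappa=\omega_2$, so that $2^{\aleph_0}=\aleph_2$ and (AD) holds. By Lemma~\ref{lem:enum} it suffices to show that every $h:Y\to\omega^\omega$ with $Y\subseteq\omega^\omega$, $|Y|\le\aleph_1$, extends to a Borel function. For $u\subseteq\omega$ the set $\{y\in\omega^\omega:u\cap A_y\text{ is infinite}\}$ is Borel. So (AD) gives Borel sets $B_{n,m}$ with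
\[
\{y\in Y:h(y)(n)=m\}=Y\cap B_{n,m}\qquad(n,m<\omega).
\]
Let $f(x)(n)$ be the least $m$ with $x\in B_{n,m}$, and $0$ if there is none. Then $f$ is Borel and extends $h$.
\end{proof}

In this model the bound $\aleph_1$ cannot be improved to ``countable'', by Theorem~\ref{thm:model}.

\subsection{Cohen reals}

We turn to Theorem~\ref{thm:compl}(b). For $e,x\in\omega^\omega$ call $n$ a \emph{hit} of $(x,e)$ if $x(n)=e(n)$. If there are infinitely many hits $n_0<n_1<\cdots$, put
\[
f_e(x)(i)=x(n_i)\qquad(i<\omega);
\]
otherwise let $f_e(x)$ be the zero sequence. Each $f_e$ is Borel. The functions $f_e$ for Cohen reals $e$ will witness $(\star)$. So, given a projective $g$ and a real $e$ that is Cohen over a suitable model, we must find $x$ with $f_e(x)=g(x)$.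

If $g$ is constant with value $y$, this is easy. A Cohen real $e$ takes every value infinitely often, so there are $n_0<n_1<\cdots$ with $e(n_i)=y(i)$. Let $x$ agree with $e$ exactly at the $n_i$; then $f_e(x)=y$. In general the target $g(x)$ moves with $x$. The remedy is to build $x$ generically, so that finite parts of $x$ decide finite parts of $g(x)$. Before placing the $i$th hit we first extend the part of $x$ built so far until it decides $g(x)(i)$.

Let $C=\omega^{<\omega}$ be Cohen forcing, and let $\mathrm{Add}(\omega,\kappa)$ be the finite-support product of $\kappa$ copies of $C$. We use three standard facts.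
\begin{itemize}
\item[(F1)] \emph{Homogeneity.} For $p,q\in\mathrm{Add}(\omega,\kappa)$ there are $p'\le p$, $q'\le q$ and an automorphism of $\mathrm{Add}(\omega,\kappa)$ mapping $p'$ to $q'$. Indeed, extend $p$ and $q$ so that $p'$ and $q'$ have the same support and the same length at each coordinate, and interchange the values $p'(\zeta)(n)$ and $q'(\zeta)(n)$ at every place $(\zeta,n)$ with $n<|p'(\zeta)|$. Hence the trivial condition decides every statement about ground model parameters.
\item[(F2)] A countable poset in which every condition has two incompatible extensions is forcing equivalent to $C$: generic filters for one of the two can be translated into generic filters for the other that give the same extension.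
\item[(F3)] \emph{Projections.} Let $Q$ be a poset in a model $M$, and let $\rho:Q\to C$ in $M$ be order preserving such that for $q\in Q$ and $s\supseteq\rho(q)$ there is $q'\le q$ with $\rho(q')=s$. For $c\in\omega^\omega$ let $Q/c=\{q\in Q:\rho(q)\subset c\}$.
\begin{itemize}
\item[(1)] If $c$ is $C$-generic over $M$ and $\Gamma$ is $Q/c$-generic over $M[c]$, then $\Gamma$ is $Q$-generic over $M$ and $c=\bigcup\rho[\Gamma]$.
\item[(2)] If $\Gamma$ is $Q$-generic over $M$, then $c=\bigcup\rho[\Gamma]$ is $C$-generic over $M$ and $\Gamma$ is $Q/c$-generic over $M[c]$.
\end{itemize}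
\end{itemize}

\begin{proof}[Proof of (F3)]
(1) Let $D\in M$ be dense in $Q$, and let $q\in Q/c$. The set of $\rho(q')$ for $q'\le q$ in $D$ is dense below $\rho(q)$: given $s\supseteq\rho(q)$, take $q_1\le q$ with $\rho(q_1)=s$ and extend it into $D$. So there is $q'\le q$ in $D$ with $\rho(q')\subset c$. Thus $D\cap Q/c$ is dense in $Q/c$, and $\Gamma$ meets $D$. Moreover $\Gamma$ is a filter on $Q$, since every element of $Q$ weaker than an element of $Q/c$ is in $Q/c$. The conditions $q$ with $|\rho(q)|\ge k$ are dense in $Q$, and $\rho(q)\subset c$ for $q\in\Gamma$, so $\bigcup\rho[\Gamma]=c$.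

(2) If $D\in M$ is dense in $C$, the set of $q$ such that $\rho(q)$ extends an element of $D$ is dense in $Q$. So $c$ is $C$-generic over $M$. Clearly $\Gamma\subseteq Q/c$. Let $D\in M[c]$ be dense in $Q/c$; we may assume that $D$ is closed downward in $Q/c$. Let $\dot c$ be the canonical name of the $C$-generic real, let $\dot D$ be a $C$-name for $D$, and let $s_0\subset c$ force that $\dot D$ is dense and closed downward in $Q/\dot c$. Pick $q_0\in\Gamma$ with $\rho(q_0)\supseteq s_0$. We claim that $\{q:\rho(q)\Vdash q\in\dot D\}$ is dense below $q_0$. Let $q\le q_0$. Since $\rho(q)\Vdash q\in Q/\dot c$, there are $s\supseteq\rho(q)$ and $q_1\le q$ with $s\Vdash q_1\in\dot D$. As $s$ forces $\rho(q_1)\subset\dot c$, we may lengthen $s$ so that $s\supseteq\rho(q_1)$. Take $q'\le q_1$ with $\rho(q')=s$. Then $s$ forces $q'\in Q/\dot c$ and $q'\le q_1\in\dot D$, hence $q'\in\dot D$. This proves the claim. So there is $q\in\Gamma$ with $\rho(q)\Vdash q\in\dot D$. As $\rho(q)\subset c$, we get $q\in D$.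
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Note that $\kappa=\kappa^\omega$ is uncountable. Let $V=V_0[\langle e_\xi:\xi<\kappa\rangle]$, where $\langle e_\xi:\xi<\kappa\rangle$ is $\mathrm{Add}(\omega,\kappa)$-generic over $V_0$. In $V$ we have $2^{\aleph_0}=\kappa$: the $e_\xi$ are distinct, and there are at most $\kappa^\omega=\kappa$ nice names for reals.

Let $g$ be a projective function in $V$, with graph $\{(x,y):\psi(x,y,c)\}$, where $\psi$ is a projective formula and $c\in\omega^\omega$. By the ccc there is $A\subseteq\kappa$ in $V_0$, countable in $V_0$, with $c\in M:=V_0[\langle e_\xi:\xi\in A\rangle]$. We claim: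
\begin{equation}\label{eq:meet}
\text{for every }\xi\in\kappa\setminus A\text{ there is }x\in\omega^\omega\text{ in }V\text{ with }f_{e_\xi}(x)=g(x).
\end{equation}
This suffices. In $V$ enumerate $\omega^\omega=\{a_\xi:\xi<\kappa\}$ without repetition and let $f_{a_\xi}:=f_{e_\xi}$. By \eqref{eq:meet}, for each projective $g$ the set $\{a:f_a\cap g=\emptyset\}$ is contained in the countable set $\{a_\xi:\xi\in A\}$, where $A$ depends on $g$. So $(\star)$ holds.

To prove \eqref{eq:meet} we define in $M$ a poset $Q$ that adds a pair $(x,e)$ with $f_e(x)=g(x)$, where both $x$ and $e$ are Cohen over $M$. Then we show that the given $e_\xi$ can be taken as the second member of such a pair.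

\emph{A name for $g(x)$.} Since $|\kappa\setminus A|=\kappa$, $V$ is an $\mathrm{Add}(\omega,\kappa)$-generic extension of $M$. By (F1), over $M$ the trivial condition forces that $\psi(\cdot,\cdot,c)$ defines a total function. Let $x$ be $C$-generic over $M$. Since $C\times\mathrm{Add}(\omega,\kappa)\cong\mathrm{Add}(\omega,\kappa)$, every $\mathrm{Add}(\omega,\kappa)$-generic extension of $M[x]$ is one of $M$. So over $M[x]$, too, $\mathrm{Add}(\omega,\kappa)$ forces that $\psi(\cdot,\cdot,c)$ defines a total function. By (F1) over $M[x]$, for each $i$ there is exactly one $v$ with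
\[
M[x]\models\ \Vdash_{\mathrm{Add}(\omega,\kappa)}\exists y\,(\psi(x,y,c)\wedge y(i)=v).
\]
By definability of forcing there is a $C$-name $\dot y\in M$ for the function $i\mapsto v$. We write $\dot y^x$ for its value. By construction:
\begin{equation}\label{eq:name}
\begin{aligned}
&\text{if }x\in V\text{ is }C\text{-generic over }M\text{ and }V\text{ is an }\mathrm{Add}(\omega,\kappa)\text{-generic}\\
&\text{extension of }M[x],\text{ then }g(x)=\dot y^x.
\end{aligned}
\end{equation}

\emph{The poset $Q$.} In $M$, let $Q$ be the set of pairs $(s,u)$ with $s,u\in\omega^{<\omega}$, $|s|=|u|$, such that if $n_0<\dots<n_{k-1}$ are the hits of $(s,u)$ (the $n<|s|$ with $s(n)=u(n)$), then $s\Vdash_C\dot y(i)=s(n_i)$ for all $i<k$. Order $Q$ by coordinatewise extension.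

\emph{Both coordinates are projections.} Let $(s,u)\in Q$ and $s'\supseteq s$. Choose $u'\supseteq u$ with $|u'|=|s'|$ and $u'(n)\ne s'(n)$ for $|s|\le n<|s'|$. No hits are added, and $s'$ is stronger than $s$, so $(s',u')\in Q$. In the same way, given $u'\supseteq u$ we can choose $s'\supseteq s$ with $|s'|=|u'|$ and $s'(n)\neq u'(n)$ for $|u|\le n<|u'|$; again $(s',u')\in Q$. So (F3) applies to both coordinate maps. For the first one we write $Q/x=\{(s,u)\in Q:s\subset x\}$, and for the second one $Q/e=\{(s,u)\in Q:u\subset e\}$. A $Q$-generic filter over $M$ determines reals $x$ and $e$, the unions of the first and second coordinates, and it equals $\{(s,u)\in Q:s\subset x,\ u\subset e\}$. We then say that $(x,e)$ is $Q$-generic over $M$.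

\emph{Infinitely many hits.} Let $(s,u)\in Q$ have exactly $i$ hits. Choose $s'\supseteq s$ deciding $\dot y(i)$, say as $v$, and $u'\supseteq u$ with $|u'|=|s'|$ adding no hits. Then $(s'^\frown v,u'^\frown v)\in Q$ has $i+1$ hits. So if $(x,e)$ is $Q$-generic over $M$, it has infinitely many hits $n_0<n_1<\cdots$. By definition of $Q$, $x(n_i)=\dot y^x(i)$ for all $i$. That is,
\begin{equation}\label{eq:hits}
f_e(x)=\dot y^x.
\end{equation}

\emph{The quotients are Cohen forcing.} $Q$ is countable in $M$. Let $e$ be $C$-generic over $M$ and $(s,u)\in Q/e$. Appending $e(|u|)$ to $u$ and either of two different values $\ne e(|u|)$ to $s$ gives two incompatible extensions in $Q/e$. Likewise, if $x$ is $C$-generic over $M$ and $(s,u)\in Q/x$, append $x(|s|)$ to $s$ and either of two different values $\ne x(|s|)$ to $u$. By (F2), $Q/e$ and $Q/x$ are forcing equivalent to $C$ over $M[e]$ and $M[x]$, respectively.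

\emph{Proof of \eqref{eq:meet}.} Let $\xi\in\kappa\setminus A$ and choose $\eta\in\kappa\setminus(A\cup\{\xi\})$. Then $e_\xi$ is $C$-generic over $M$, and $e_\eta$ is $C$-generic over $M[e_\xi]$. Translate $e_\eta$ into a $Q/e_\xi$-generic filter over $M[e_\xi]$. By (F3)(1) for the second coordinate, this yields $x$ such that $(x,e_\xi)$ is $Q$-generic over $M$, and
\[
M[e_\xi,e_\eta]=M[x,e_\xi].
\]
By \eqref{eq:hits}, $f_{e_\xi}(x)=\dot y^x$. By (F3)(2) for the first coordinate, $x$ is $C$-generic over $M$ and $M[x,e_\xi]$ is a $Q/x$-generic extension of $M[x]$. So $M[x,e_\xi]=M[x][z]$ for some $z$ that is $C$-generic over $M[x]$. Finally,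
\[
V=M[x][z]\big[\langle e_\zeta:\zeta\in\kappa\setminus(A\cup\{\xi,\eta\})\rangle\big],
\]
and the displayed sequence is generic over $M[e_\xi,e_\eta]=M[x][z]$ for the finite-support product of $\kappa$ copies of $C$. So $V$ is an $\mathrm{Add}(\omega,\kappa)$-generic extension of $M[x]$. By \eqref{eq:name}, $g(x)=\dot y^x=f_{e_\xi}(x)$.
\end{proof}

In the Cohen extension hypotheses (i) and (ii) of Theorem~\ref{thm:avoid} therefore cannot both hold.

\begin{thebibliography}{1}
\bibitem{H} Dan Hathaway, \emph{Disjoint Borel Functions}, arXiv:1408.4200 (2014).
\end{thebibliography}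

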